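\title{Improving the exponent $\frac{d+1}{2}$ in the finite field distance problem in even dimensions}


\begin{abstract}
Let $q$ be an odd prime power and let $\|x\|=x_1^2+\dots+x_d^2$ on $\mathbb{F}_q^d$. We prove that for even $d\ge 2$, $0<\delta\le\frac12$ and every $E\subset\mathbb{F}_q^d$, all but $O_{d,\delta}\bigl(q^{s_d}(\log q)^{(d+3)/(2d+5)}\bigr)$ points $x\in E$ determine at least $(1-\delta)q$ distances $\|x-y\|$, $y\in E$, where $s_d=\frac{d+1}{2}-\frac{1}{4d+10}$. Hence in every even dimension $d\ge4$ the exponent $\frac{d+1}{2}$ in the distance problem can be lowered, while for odd $d\ge3$ it cannot. A set with few distances is nearly invariant under about $|E|$ reflections; the mirrors of these reflections form an approximate projective subspace over $\mathbb{F}_q$, so their number cannot be close to the half-integer power $q^{(d+1)/2}$.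
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $q$ be an odd prime power. For $x,y\in\mathbb{F}_q^d$ write $x\cdot y=x_1y_1+\dots+x_dy_d$ and $\|x\|=x\cdot x$. The element $\|x-y\|\in\mathbb{F}_q$ plays the role of the squared distance: it is preserved by translations and by linear maps that preserve the dot product. For $E\subset\mathbb{F}_q^d$ and $x\in E$ put
\[
\Delta(E)=\{\|y-z\|:y,z\in E\},\qquad \Delta_x(E)=\{\|x-y\|:y\in E\}.
\]
There are only $q$ possible distances, and we ask how large $E$ must be to determine a positive proportion of them.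

\begin{definition}\label{def:adm}
A real number $s$ is \emph{admissible in dimension $d$} if for every $c>0$ there is $C(c)>0$ such that, for all odd prime powers $q$ and all $E\subset\mathbb{F}_q^d$ with $|E|\ge cq^s$, one has $|\Delta(E)|\ge C(c)q$. The infimum of the admissible $s$ is denoted by $s_*(d)$.
\end{definition}

If $s$ is admissible, so is every larger number; thus $s_*(d)$ is a threshold. Two small examples show what keeps it from being small. In $\mathbb{F}_p^1$ with $p$ prime, the progression $\{0,1,\dots,n-1\}$ determines at most $n$ distances, so a set of $p^{0.99}$ points may determine only $o(p)$ of them. In $\mathbb{F}_q^2$ with $-1=i^2$, the line $\{(t,it):t\in\mathbb{F}_q\}$ has $q$ points and determines only the distance $0$. Section~\ref{sec:lower} combines the two examples into sets with $o(q)$ distances and nearly $q^{\lfloor (d+1)/2\rfloor}$ points.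

In the other direction, Iosevich and Rudnev proved that $|E|>2q^{(d+1)/2}$ implies $\Delta(E)=\mathbb{F}_q$. Hart, Iosevich, Koh and Rudnev showed that this exponent is essentially sharp for general fields when $d$ is odd. For even $d$ the examples above reach only $q^{d/2}$, and for $d=2$ Chapman, Erdo\u{g}an, Hart, Iosevich and Koh proved that $\frac43<\frac32$ is admissible. One is led to guess that parity decides the matter. Birklbauer, Iosevich and Pham \cite{BIP} write: ``We do not know if improvements of the $\frac{d+1}{2}$ exponent are possible in even dimensions $\ge4$.'' In our terms the question is whether, for even $d\ge4$, some $s<\frac{d+1}{2}$ is admissible. The answer is yes, and it follows from a statement about distances from a single point.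

\begin{theorem}\label{thm:pinned}
Let $d\ge2$ be even and $0<\delta\le\frac12$. There is $C=C(d,\delta)$ such that for every odd prime power $q$ and every $E\subset\mathbb{F}_q^d$,
\[
\#\{x\in E:|\Delta_x(E)|<(1-\delta)q\}\le Cq^{s_d}(\log q)^{\frac{d+3}{2d+5}},\qquad s_d=\frac{d+1}{2}-\frac{1}{4d+10}.
\]
\end{theorem}

In particular, if $s>s_d$, $c>0$ and $\delta$ are fixed and $|E|\ge cq^s$, then as $q\to\infty$ all but $o(|E|)$ points $x\in E$ satisfy $|\Delta_x(E)|\ge(1-\delta)q$.

\begin{corollary}\label{cor:answer}
Let $d\ge4$ be even and $s_d<s<\frac{d+1}{2}$. For every $c>0$ there is $C(c)>0$ such that $|E|\ge cq^s$ implies $|\Delta(E)|\ge C(c)q$, for all odd prime powers $q$ and all $E\subset\mathbb{F}_q^d$.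
\end{corollary}

\begin{theorem}\label{thm:class}
If $d\ge3$ is odd, then $s_*(d)=\frac{d+1}{2}$, and every $s<\frac{d+1}{2}$ fails to be admissible already over prime fields. If $d\ge2$ is even, then $\frac d2\le s_*(d)\le\frac{d+1}{2}-\frac{1}{4d+10}$. Hence for $d\ge3$ the exponent $\frac{d+1}{2}$ can be improved if and only if $d$ is even.
\end{theorem}

For $d=2$ the exponent $\frac43$ is better than $s_2=\frac{13}{9}$. We do not determine where $s_*(d)$ lies in $[\frac d2,s_d]$ for even $d$.

Section~\ref{sec:plane} explains the proof of Theorem~\ref{thm:pinned} in the plane. Sections~\ref{sec:refl}--\ref{sec:lines} supply the geometry, the counting estimates and a lemma on points in projective space; Section~\ref{sec:main} puts them together, and Section~\ref{sec:final} deduces the theorems. Throughout, pairs and tuples are ordered.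

\section{Isotropic subspaces and sets with few distances}\label{sec:lower}

We recall what we need about a symmetric bilinear form $B$ on an $n$-dimensional space $V$ over $\mathbb{F}_q$, with quadratic form $\varphi(x)=B(x,x)$. A vector $x$ is \emph{isotropic}, or a \emph{zero} of $\varphi$, if $\varphi(x)=0$. For a subspace $U$ let $U^\perp=\{x:B(x,u)=0\text{ for all }u\in U\}$. We call $U$ \emph{nondegenerate} if $U\cap U^\perp=0$, equivalently if the Gram determinant of a basis of $U$ is nonzero, and \emph{totally isotropic} if $U\subset U^\perp$. Assume that $V$ is nondegenerate.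
\begin{itemize}
\item[(Q1)] $\dim U^\perp=n-\dim U$ and $U^{\perp\perp}=U$. If $U$ is nondegenerate, then so is $U^\perp$, and $V=U\oplus U^\perp$.
\item[(Q2)] If $U$ is totally isotropic, then $B$ descends to $U^\perp/U$, a space of dimension $n-2\dim U$, and is nondegenerate there because $U^\perp\cap U^{\perp\perp}=U$. The number of zeros in $U^\perp$ is $|U|$ times the number of zeros in $U^\perp/U$.
\item[(Q3)] If $n$ is odd, then $\varphi$ has exactly $q^{n-1}$ zeros in $V$, including $0$ \cite[Theorem 6.27]{LN}.
\item[(Q4)] If $n\ge1$, some vector is not isotropic, since $2B(x,y)=\varphi(x+y)-\varphi(x)-\varphi(y)$ and $q$ is odd; by induction with (Q1), $V$ has an orthogonal basis of nonisotropic vectors. If $n\ge3$, some nonzero vector is isotropic: three vectors of such a basis span a nondegenerate space, which has $q^2>1$ zeros by (Q3).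
\end{itemize}

\begin{lemma}\label{lem:witt}
Let $d\ge1$ and $k=\lfloor\frac{d-1}{2}\rfloor$. There are a totally isotropic subspace $W\subset\mathbb{F}_q^d$ of dimension $k$ and a vector $v\in W^\perp$ with $\|v\|\ne0$.
\end{lemma}

\begin{proof}
Let $U$ be totally isotropic of dimension $i<k$. Then $d-2i\ge3$, so by (Q2) and (Q4) there is an isotropic $u\in U^\perp\setminus U$, and $U+\mathbb{F}_qu$ is totally isotropic of dimension $i+1$. Starting from $U=0$ we reach $W$. Since $W^\perp/W$ is nondegenerate of dimension $d-2k\ge1$, (Q4) gives $v$.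
\end{proof}

\begin{proposition}\label{prop:lower}
No $s<\lfloor\frac{d+1}{2}\rfloor$ is admissible in dimension $d$, even if only prime fields are allowed.
\end{proposition}

\begin{proof}
Let $q=p$ be prime and take $k,W,v$ from Lemma~\ref{lem:witt}; note that $k+1=\lfloor\frac{d+1}{2}\rfloor$. Given $s<k+1$, fix $0<\kappa<1$ with $\kappa\le k+1-s$, and put $A=\{0,1,\dots,\lceil p^{1-\kappa}\rceil-1\}\subset\mathbb{F}_p$ and $E=\{w+av:w\in W,\ a\in A\}$. Since $v\notin W$, we have $|E|=p^k|A|\ge p^{k+1-\kappa}\ge p^s$. Since $W$ is totally isotropic and orthogonal to $v$,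
\[
\|(w+av)-(w'+a'v)\|=(a-a')^2\|v\|.
\]
This depends only on the integer $|a-a'|<|A|$, so $|\Delta(E)|\le|A|\le p^{1-\kappa}+1=o(p)$. The condition in Definition~\ref{def:adm} fails for $c=1$.
\end{proof}

For even $d$ the construction cannot be run with $\dim W=\frac d2$: then $W^\perp=W$ by (Q1), and no vector $v$ exists. So these examples stop at $q^{d/2}$.

\section{The mechanism in the plane}\label{sec:plane}

Let $d=2$, and suppose that $N=|E|\approx q^{3/2}$ while every $x\in E$ has $|\Delta_x(E)|\le q/2$. We show informally why this is impossible, ignoring constants and isotropic vectors. Nothing in this section is used later.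

\emph{From few distances to reflections.} The $N$ points of $E$ lie on at most $q/2$ circles about $x$, so by Cauchy--Schwarz at least $2N^2/q$ pairs $(y,z)$ are equidistant from $x$. This gives $2N^3/q$ isosceles triangles. A point is equidistant from $y$ and $z$ exactly when it lies on their bisector, so the number of triangles is $\sum_H m(H)|E\cap H|$, where $m(H)$ counts the $y\in E$ off the line $H$ whose mirror image in $H$ lies in $E$. We have $m(H)\le N$ and $\sum_H m(H)\le N^2$. If every line carried its fair share $N/q$ of $E$, the sum would be at most $N^3/q$. The excess $N^3/q$ comes from the deviations, which satisfy $\sum_H(|E\cap H|-N/q)^2\le qN$ (Lemma~\ref{lem:var}). By Cauchy--Schwarz,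
\[
\frac{N^5}{q^3}\le\sum_H m(H)^2\le N^3 .
\]
For $N>q^{3/2}$ this is absurd; here is the exponent $\frac{d+1}{2}$. For $N\approx q^{3/2}$ it is not absurd, but it forces near equality on the right: about $N$ lines have $m(H)\approx N$. So we idealize: there is a family $\mathcal{R}$ of $M\approx N$ lines whose reflections map $E$ to $E$.

\emph{From reflections to pencils.} Let $H_1,H_2\in\mathcal{R}$ meet in a point, taken as origin. The reflection in a line with normal $n$ has the matrix $I-2nn^T/\|n\|$, which is of the form $\left(\begin{smallmatrix}a&b\\ b&-a\end{smallmatrix}\right)$ with $a^2+b^2=1$. The product of two such matrices is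
\[
g=\begin{pmatrix}a&b\\ b&-a\end{pmatrix}\begin{pmatrix}a'&b'\\ b'&-a'\end{pmatrix}=\begin{pmatrix}u&-v\\ v&u\end{pmatrix},\qquad u=aa'+bb',\quad v=ba'-ab',
\]
with $u^2+v^2=\det g=1$. Now $\det(g-I)=(u-1)^2+v^2=2-2u$ vanishes only if $u=1$, $v=0$. So a rotation matrix other than $I$ fixes only $0$. Two consequences follow. First, $g$ remembers its center $H_1\cap H_2$. Second, a rotation $g$ about any center is determined by the images of two points $x\ne x'$: if $\tilde g$ has the same images, the linear part of $\tilde g^{-1}g$ is a rotation matrix fixing $x-x'$.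

Each $g$ maps $E$ to $E$ and so produces about $N^2$ quadruples $(x,x',gx,gx')$ with $\|x-x'\|=\|gx-gx'\|$, and different $g$ produce different quadruples. If the distances are about equally popular, $E$ has about $q(N^2/q)^2=N^4/q$ quadruples of congruent pairs. Hence the $N^2$ pairs $(H_1,H_2)$ yield only about $N^2/q$ distinct rotations, and a typical rotation arises from about $q$ pairs. In each of them both lines pass through the center, and $H_1$ determines $H_2$. But only $q+1$ lines pass through a point. So a positive proportion of the lines through $H_1\cap H_2$ belong to $\mathcal{R}$.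

\emph{From pencils to a contradiction.} In the dual projective plane $\mathcal{R}$ is a set of points, and the lines through $H_1\cap H_2$ are the points of the line $H_1H_2$. Suppose that every line through two points of $\mathcal{R}$ contains at least $r\approx q$ points of $\mathcal{R}$. Since $M>q+1$, there are noncollinear $a,b,c\in\mathcal{R}$. Join $a$ to the $r$ points of $\mathcal{R}$ on $bc$: these $r$ lines meet only at $a$, and each has $r-1$ further points of $\mathcal{R}$. So $M\ge r(r-1)+1\approx q^2$, which contradicts $M\approx q^{3/2}$.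

In even dimension $d$ we shall have $M\approx q^{(d+1)/2}$, and joining can be repeated $\frac d2+1$ times to give $M\gtrsim q^{d/2+1}$. The gap is a factor $q^{1/2}$. If $N=q^{(d+1)/2}/K$, every ``$\approx$'' above loses a power of $K$; the losses multiply to $K^{2d+5}$, and $K^{2d+5}<q^{1/2}$ is the source of the exponent $\frac{1}{4d+10}$.

\section{Reflections and pencils}\label{sec:refl}

The projective space $PG(d,q)$ is the set of one-dimensional subspaces of $\mathbb{F}_q^{d+1}$. A line has $q+1$ points, and the span of $i$ points has at most $\frac{q^i-1}{q-1}$ points. We identify the affine hyperplane $\{x:n\cdot x=c\}$ of $\mathbb{F}_q^d$, $n\ne0$, with the point $[n:c]\in PG(d,q)$.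

Let $\mathcal{H}$ be the set of hyperplanes $H=[n:c]$ with $\|n\|\ne0$. For $H\in\mathcal{H}$ the \emph{reflection} in $H$ is
\[
R_Hx=x-2\,\frac{n\cdot x-c}{\|n\|}\,n .
\]
Its fixed points are the points of $H$. From $n\cdot R_Hx-c=-(n\cdot x-c)$ we see that $R_H^2=1$ and that the midpoint of $x$ and $R_Hx$ lies on $H$. The linear part of $R_H$ sends $n$ to $-n$ and fixes $n^\perp$ pointwise, so $R_H$ preserves distances.

\begin{lemma}\label{lem:bis}
The map $(H,y)\mapsto(y,R_Hy)$ is a bijection from the pairs with $H\in\mathcal{H}$, $y\notin H$ onto the pairs $(y,z)$ with $\|y-z\|\ne0$. The hyperplane corresponding to $(y,z)$ is the bisector $\{x:\|x-y\|=\|x-z\|\}$.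
\end{lemma}

\begin{proof}
If $y\notin H$ and $z=R_Hy$, then $z-y$ is a nonzero multiple of $n$, so $\|y-z\|\ne0$, and $H$ is the hyperplane with normal $z-y$ through $\frac{y+z}{2}$. Its equation $2x\cdot(z-y)=\|z\|-\|y\|$ is equivalent to $\|x-y\|=\|x-z\|$. Conversely, if $\|y-z\|\ne0$, take $n=z-y$ and $c=n\cdot\frac{y+z}{2}$; then $n\cdot y-c=-\frac12\|n\|\neq0$ and $R_Hy=y+n=z$.
\end{proof}

A pair $(H_1,H_2)\in\mathcal{H}^2$ with normals $n_1,n_2$ is \emph{degenerate} if $(n_1\cdot n_2)^2=\|n_1\|\|n_2\|$, that is, if the Gram determinant of $n_1,n_2$ vanishes. This includes parallel and equal hyperplanes. For a nondegenerate pair, $\Pi=\langle n_1,n_2\rangle$ is a nondegenerate plane, and the \emph{axis} $H_1\cap H_2$ is nonempty and equals $o+\Pi^\perp$ for any of its points $o$. The \emph{pencil} of the pair is the set of hyperplanes containing the axis. By (Q1) these are the $[n:n\cdot o]$ with $0\ne n\in\Pi$, which are the $q+1$ points of the line through $H_1$ and $H_2$ in $PG(d,q)$. Let $\pi$ be the projection of $\mathbb{F}_q^d=\Pi\oplus\Pi^\perp$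 onto $\Pi$, and let $SO(\Pi)$ be the group of linear maps of $\Pi$ that preserve the form and have determinant $1$. The matrix computation of Section~\ref{sec:plane} takes the following coordinate-free form.

\begin{lemma}\label{lem:so}
If $h\in SO(\Pi)$ fixes a vector $u\ne0$, then $h=1$.
\end{lemma}

\begin{proof}
If $\|u\|\ne0$, then $h$ preserves the line $u^\perp\cap\Pi$, which is complementary to $\mathbb{F}_qu$, and acts on it by the scalar $\det h=1$. Let $\|u\|=0$ and pick $w\in\Pi$ with $u\cdot w=1$. The vectors of $\Pi$ having product $1$ with $u$ are the $w+\alpha u$, and $\|w+\alpha u\|=\|w\|+2\alpha$ vanishes for exactly one of them, say $u'$. Since $hu'$ is isotropic and $u\cdot hu'=hu\cdot hu'=1$, we get $hu'=u'$, and $u,u'$ span $\Pi$.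
\end{proof}

\begin{lemma}\label{lem:rot}
Let $(H_1,H_2)$ be a nondegenerate pair and $g=R_{H_1}R_{H_2}$.
\begin{itemize}
\item[(a)] The fixed point set of $g$ is the axis $H_1\cap H_2$. So $g$ determines the pencil, and $g$ and $H_1$ determine $H_2$.
\item[(b)] A point off the axis lies in exactly one member of the pencil. For $x,x'$ off the axis, $gx-x$ and $gx'-x'$ are linearly dependent if and only if $x,x'$ lie in the same member.
\item[(c)] Let $\tilde g$ arise in the same way from another nondegenerate pair. If $gx=\tilde gx$, $gx'=\tilde gx'$, and $gx-x$, $gx'-x'$ are linearly independent, then $g=\tilde g$.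
\end{itemize}
\end{lemma}

\begin{proof}
Both reflections fix $o$. Their linear parts fix $\Pi^\perp$ pointwise, act on $\Pi$ with determinant $-1$, and are different involutions because $n_1,n_2$ are independent. So $g(o+u)=o+g_0u$, where $g_0$ is the identity on $\Pi^\perp$ and $g_0|_\Pi\in SO(\Pi)\setminus\{1\}$. By Lemma~\ref{lem:so}, $g_0-1$ is invertible on $\Pi$, and
\begin{equation}\label{eq:disp}
gx-x=(g_0-1)\,\pi(x-o)\in\Pi .
\end{equation}

(a) By \eqref{eq:disp}, $gx=x$ if and only if $\pi(x-o)=0$. Also $R_{H_2}=R_{H_1}g$, and $H_2$ is the fixed point set of $R_{H_2}$.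

(b) The point $x$ lies in $[n:n\cdot o]$ if and only if $n\cdot\pi(x-o)=0$. If $\pi(x-o)\ne0$, this determines $n\in\Pi$ up to a scalar. Two nonzero vectors of $\Pi$ are orthogonal to a common nonzero $n\in\Pi$ if and only if they are dependent, and by \eqref{eq:disp} $\pi(x-o),\pi(x'-o)$ are dependent if and only if $gx-x$, $gx'-x'$ are.

(c) By \eqref{eq:disp} the independent vectors $gx-x=\tilde gx-x$ and $gx'-x'=\tilde gx'-x'$ span both the plane of $g$ and the plane of $\tilde g$, so the planes coincide. The map $h=\tilde g^{-1}g$ fixes $x$ and $x'$. Its linear part $h_0$ is the identity on $\Pi^\perp$, lies in $SO(\Pi)$ on $\Pi$, and fixes $x-x'$, hence $\pi(x-x')$. This vector is nonzero, because $(g_0-1)\pi(x-x')=(gx-x)-(gx'-x')\ne0$. By Lemma~\ref{lem:so}, $h_0=1$, so $h$ is a translation with a fixed point.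
\end{proof}

The role of independence in (c) is to make the quadruple $(x,x',gx,gx')$ reveal the plane $\Pi$, which in dimension $2$ was known in advance.

\section{Four counting estimates}\label{sec:count}

The lemmas of this section bound the configurations that Section~\ref{sec:plane} ignored: isotropic differences, in the whole space and on a sphere; hyperplanes with many points; and degenerate pairs. From now on $d\ge2$ is even. Let $\chi$ be a nontrivial additive character of $\mathbb{F}_q$. We use that $\frac1q\sum_{s\in\mathbb{F}_q}\chi(st)$ is $1$ for $t=0$ and $0$ otherwise, and Plancherel's identity $\sum_{a\in\mathbb{F}_q^d}|\sum_bf(b)\chi(a\cdot b)|^2=q^d\sum_b|f(b)|^2$.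

\begin{lemma}\label{lem:iso}
For $A\subset\mathbb{F}_q^d$, the number of $(a,b)\in A^2$ with $\|a-b\|=0$ is at most $|A|^2/q+q^{d/2}|A|$.
\end{lemma}

\begin{proof}
The number is $\frac1q\sum_s\sum_{a,b\in A}\chi(s\|a-b\|)$, and $s=0$ contributes $|A|^2/q$. For $s\ne0$ the inner sum is $\sum_{a\in A}\chi(s\|a\|)\Phi(a)$ with $\Phi(a)=\sum_{b\in A}\chi(s\|b\|)\chi(-2s\,a\cdot b)$. Since $a\mapsto-2sa$ permutes $\mathbb{F}_q^d$, Plancherel gives $\sum_{a\in\mathbb{F}_q^d}|\Phi(a)|^2=q^d|A|$, and by Cauchy--Schwarz the inner sum has modulus at most $q^{d/2}|A|$.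
\end{proof}

This is useful only for $|A|>q^{d/2}$. We must also handle the points of $E$ on one sphere about $x$, about $|E|/q\approx q^{(d-1)/2}$ in number, which is too few. On a sphere in even dimension the error term improves by a factor $q$, and that suffices. Let $S_t=\{a\in\mathbb{F}_q^d:\|a\|=t\}$. For $a,b\in S_t$ we have $\|a-b\|=2t-2a\cdot b$, so $\|a-b\|=0$ if and only if $a\cdot b=t$.

\begin{lemma}\label{lem:sphere}
Let $t\ne0$ and $F:S_t\to[0,\infty)$. Then
\[
\sum_{a,b\in S_t,\ a\cdot b=t}F(a)F(b)\le\frac1q\Bigl(\sum F\Bigr)^2+q^{(d-2)/2}\sum F^2 .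
\]
\end{lemma}

\begin{proof}
We homogenize, so that $a\cdot b=t$ becomes orthogonality. The form $\|a\|-ta_0^2$ on $\mathbb{F}_q^{d+1}$ is nondegenerate of odd dimension $d+1$. Let $\mathcal{C}$ be the set of its isotropic points in $PG(d,q)$; by (Q3), $|\mathcal{C}|=\frac{q^d-1}{q-1}$. The map $a\mapsto[a:1]$ injects $S_t$ into $\mathcal{C}$, and $(a,1)\perp(b,1)$ if and only if $a\cdot b=t$. Extend $F$ by $0$ to $\mathcal{C}$, and let $J$ be the symmetric $\mathcal{C}\times\mathcal{C}$ matrix with $J(u,u')=1$ if $u\perp u'$ and $0$ otherwise; thus $J(u,u)=1$. The left side of the lemma is $F^TJF$.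

For $u\in\mathcal{C}$, the space $u^\perp/u$ is nondegenerate of odd dimension $d-1$, so $u^\perp$ has $q\cdot q^{d-2}$ zeros by (Q2) and (Q3). Hence every row sum of $J$, and every diagonal entry of $J^2$, equals $k=\frac{q^{d-1}-1}{q-1}$. For $u\ne u'$, the entry $J^2(u,u')$ counts the isotropic points in $U^\perp$, where $U=\langle u,u'\rangle$. If $u\not\perp u'$, then $U$ is nondegenerate, $U^\perp$ is nondegenerate of odd dimension $d-1$, and it has $q^{d-2}$ zeros. If $u\perp u'$, then $U$ is totally isotropic, $U^\perp/U$ is nondegenerate of odd dimension $d-3$ (so $d\ge4$), and $U^\perp$ has $q^2q^{d-4}=q^{d-2}$ zeros. In both cases $J^2(u,u')=\mu=\frac{q^{d-2}-1}{q-1}$. As $k-\mu=q^{d-2}$,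
\[
J^2=q^{d-2}I+\mu\mathbf{1}\mathbf{1}^T,\qquad J\mathbf{1}=k\mathbf{1}.
\]
So $J$ preserves $\mathbf{1}^\perp$ and has eigenvalues $\pm q^{(d-2)/2}$ there. Splitting $F$ into its components along $\mathbf{1}$ and $\mathbf{1}^\perp$ gives $F^TJF\le\frac{k}{|\mathcal{C}|}(\sum F)^2+q^{(d-2)/2}\sum F^2$, and $\frac{k}{|\mathcal{C}|}=\frac{q^{d-1}-1}{q^d-1}\le\frac1q$.
\end{proof}

\begin{remark}\label{rem:odd}
This is the first use of the parity of $d$, and the lemma is false for odd $d\ge3$. Take $W,v$ from Lemma~\ref{lem:witt}, $t=\|v\|$, and let $F$ be the indicator function of $v+W\subset S_t$, a set of $q^{(d-1)/2}$ points with all products equal to $t$. The left side is $q^{d-1}$, while the right side is $q^{d-2}+q^{d-3/2}<q^{d-1}$.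
\end{remark}

\begin{lemma}\label{lem:var}
Let $E\subset\mathbb{F}_q^d$, $|E|=N$. Summing over all affine hyperplanes, $\sum_H(|E\cap H|-N/q)^2\le q^{d-1}N$.
\end{lemma}

\begin{proof}
Put $\alpha=\frac{q^d-1}{q-1}$ and $\alpha'=\frac{q^{d-1}-1}{q-1}$. There are $q\alpha$ hyperplanes, $\alpha$ through each point and $\alpha'$ through each two points. So $\sum|E\cap H|=N\alpha$, $\sum|E\cap H|^2=N\alpha+N(N-1)\alpha'$, and the sum in the lemma equals $N(\alpha-\alpha')+N^2(\alpha'-\alpha/q)=q^{d-1}N-N^2/q$.
\end{proof}

\begin{lemma}\label{lem:deg}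
Let $E\subset\mathbb{F}_q^d$, $|E|=N$. The number of $(x,y,z)\in E^3$ with
\[
\|x-z\|\|y-z\|\ne0\quad\text{and}\quad\bigl((x-z)\cdot(y-z)\bigr)^2=\|x-z\|\|y-z\|
\]
is at most $2N^3/q+q^{d/2}N^2$.
\end{lemma}

\begin{proof}
The condition is unchanged when $x-z$ and $y-z$ are scaled, so we scale them onto a sphere. Fix $z$, let $U=\{x-z:x\in E,\ \|x-z\|\ne0\}$, and fix a nonsquare $\omega$. Say that $u\in U$ has class $t=1$ if $\|u\|$ is a square and class $t=\omega$ otherwise. As $\|\alpha u\|=\alpha^2\|u\|$, the line $\mathbb{F}_qu$ meets $S_t$ in exactly two vectors $\pm a$. If $(u\cdot u')^2=\|u\|\|u'\|$, then $\|u\|\|u'\|$ is a square, so $u,u'$ have the same class $t$. For $u,u'$ of class $t$ with vectors $\pm a$, $\pm b$, the condition reads $a\cdot b=\pm t$. If it holds, exactly two of the four pairs $(\pm a,\pm b)$ have product $t$, because $t\ne-t$; if it fails, none has.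

Let $N_t$ be the number of $u\in U$ of class $t$, and let $F(a)=|U\cap\mathbb{F}_qa|\le q-1$ for $a\in S_t$. Then $\sum F=2N_t$ and $\sum F^2\le2(q-1)N_t$. By Lemma~\ref{lem:sphere} the number of pairs $(u,u')$ of class $t$ satisfying the condition is
\[
\frac12\sum_{a\cdot b=t}F(a)F(b)\le\frac{2N_t^2}{q}+q^{d/2}N_t .
\]
Since $N_1+N_\omega\le N$, each $z$ contributes at most $2N^2/q+q^{d/2}N$.
\end{proof}

\section{Point sets with rich lines}\label{sec:lines}

In Section~\ref{sec:plane} we assumed that every line through two points of $\mathcal{R}$ is rich. We shall know this only on average, so a point reached by one joining step need not be a good starting point for the next. We therefore first pass to a subset in which every point is a good starting point, and then count all sequences of joining steps at once.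

\begin{lemma}\label{lem:rich}
Let $\mathcal{R}\subset PG(d,q)$, $|\mathcal{R}|=M$, and suppose that $\sum_{a\ne c\in\mathcal{R}}|ac\cap\mathcal{R}|\ge\gamma qM^2$, where $ac$ is the line through $a$ and $c$ and $\gamma q\ge4$. If $j\ge1$ is an integer with $16q^{j-1}\le\gamma M$, then $M\ge(\gamma q/8)^j$.
\end{lemma}

A condition like $16q^{j-1}\le\gamma M$ is needed: a projective subspace of dimension $j-1\geq1$ contains all lines through two of its points and has fewer than $2q^{j-1}$ points.

\begin{proof}
For $a\ne c$ in $\mathcal{R}$ let $A(a,c)=|ac\cap\mathcal{R}|-2$ be the number of $b\in\mathcal{R}\setminus\{a,c\}$ on $ac$, and let $A(a,a)=0$. The matrix $A$ is symmetric, and its total is $\Sigma\ge(\gamma q-2)M^2\ge\frac12\gamma qM^2$. As long as some remaining point has row sum less than $\Sigma/(2M)$ over the remaining points, delete it. A deletion removes a row and a column, so it lowers the total by less than $\Sigma/M$, and fewer than $M$ deletions occur. We are left with $\emptyset\ne\mathcal{R}'\subset\mathcal{R}$ such that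
\begin{equation}\label{eq:mindeg}
\sum_{c\in\mathcal{R}'}A(a,c)\ge\frac{\Sigma}{2M}\ge\frac{\gamma qM}{4}\qquad\text{for all }a\in\mathcal{R}'.
\end{equation}

Fix $x_0\in\mathcal{R}'$. A \emph{chain} is a sequence $(b_1,x_1,\dots,b_j,x_j)$ with $b_i\in\mathcal{R}$, $x_i\in\mathcal{R}'$, such that for each $i$ the points $x_{i-1},b_i,x_i$ are distinct and collinear and $b_i\notin F_{i-1}$, where $F_i=\langle x_0,b_1,\dots,b_i\rangle$. By induction $x_i\in F_i$. Given the first $i-1$ steps, \eqref{eq:mindeg} offers at least $\gamma qM/4$ pairs $(b_i,x_i)$ satisfying all conditions but the last. There are at most $\frac{q^i-1}{q-1}$ points $b_i\in F_{i-1}$, each with at most $q-1$ points $x_i$ on the line $x_{i-1}b_i$; so at most $q^i\le q^j\le\gamma qM/8$ pairs violate the last condition. Thus there are at least $(\gamma qM/8)^j$ chains, and one of the $M^j$ tuples $(b_1,\dots,b_j)$ occurs in at least $(\gamma q/8)^j$ of them.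

Fix this tuple; the spaces $F_i$ are then fixed. The line $b_ix_i$ is not contained in $F_{i-1}$, since $b_i\notin F_{i-1}$, so it meets $F_{i-1}$ in the single point $x_{i-1}$. Going backward, $x_j$ determines the chain. Hence there are at least $(\gamma q/8)^j$ distinct points $x_j\in\mathcal{R}$.
\end{proof}

\section{Sets in which every point sees few distances}\label{sec:main}

\begin{proposition}\label{prop:main}
Let $d\ge2$ be even, $0<\delta\le\frac12$, and let $E\subset\mathbb{F}_q^d$ be nonempty with $N=|E|=q^{(d+1)/2}/K$, $K\ge1$. Put $L=1+\log_2N$. If $|\Delta_x(E)|<(1-\delta)q$ for every $x\in E$, then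
\begin{equation}\label{eq:goal}
q^{1/2}\le1536^{\,d/2+1}\,(36L/\delta^2)^{d+3}\,K^{2d+5}.
\end{equation}
\end{proposition}

The proof occupies this section. Two parameters govern it:
\[
\beta=\frac{\delta^2}{36LK^2},\qquad\varepsilon=Kq^{-1/2}=\frac{q^{d/2}}{N}.
\]
The structure we find will have density a power of $\beta$, and the errors will have relative size $\varepsilon$. If $3072\,\varepsilon>\beta^3$, then $q^{1/2}<3072\,(36L/\delta^2)^3K^7$, which implies \eqref{eq:goal} because $d\ge2$, $K\ge1$ and $36L/\delta^2\ge1$. So we assume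
\begin{equation}\label{eq:small}
3072\,\varepsilon\le\beta^3 .
\end{equation}
Since $\beta\le\delta^2/36<1$ and $K\ge1$, this implies
\begin{equation}\label{eq:small2}
\frac1q\le q^{-1/2}\le\varepsilon\le\frac{\delta^2}{512}.
\end{equation}

\subsection{Isosceles triangles and congruent pairs}

Let $\nu_x(t)=\#\{y\in E:\|x-y\|=t\}$. Only a base $(y,z)$ with $\|y-z\|\ne0$ gives a reflection, so we count
\[
T=\#\{(x,y,z)\in E^3:\|x-y\|=\|x-z\|\ne0,\ \|y-z\|\ne0\},\qquad\tau=Tq/N^3 .
\]
Lemma~\ref{lem:sphere} controls isotropic bases on spheres with enough points. Put $\lambda=16/\delta$, and call $(x,t)$ \emph{large} if $t\ne0$ and $\nu_x(t)\ge\lambda q^{(d-2)/2}$. Apply the lemma to the indicator function of $\{y-x:y\in E,\ \|x-y\|=t\}$: for large $(x,t)$, the number of pairs $(y,z)$ on this sphere with $\|y-z\|=0$ is at most $(\frac1q+\frac1\lambda)\nu_x(t)^2\le\frac\delta8\nu_x(t)^2$ by \eqref{eq:small2}. Therefore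
\begin{equation}\label{eq:large}
T\ge\Bigl(1-\frac\delta8\Bigr)\sum_{(x,t)\text{ large}}\nu_x(t)^2 .
\end{equation}

By Lemma~\ref{lem:iso}, $\sum_x\nu_x(0)\le N^2/q+\varepsilon N^2\le2\varepsilon N^2$. So at most $32\varepsilon N/\delta\le\frac{\delta}{16}N$ points $x$ have $\nu_x(0)>\frac{\delta}{16}N$. Let $x$ be any other point. The $t\ne0$ for which $(x,t)$ is not large carry at most $q\cdot\lambda q^{(d-2)/2}=\lambda\varepsilon N\le\frac{\delta}{16}N$ points of $E$. Hence the large $t$ carry at least $(1-\frac\delta8)N$ points, and they lie in $\Delta_x(E)$, so there are at most $(1-\delta)q$ of them; this is the only use of the hypothesis on $\Delta_x(E)$. By Cauchy--Schwarz and \eqref{eq:large},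
\[
T\ge\Bigl(1-\frac{\delta}{16}\Bigr)N\cdot\Bigl(1-\frac\delta8\Bigr)\frac{(1-\frac\delta8)^2N^2}{(1-\delta)q}\ge\frac{1-\frac{7\delta}{16}}{1-\delta}\cdot\frac{N^3}{q}\ge\Bigl(1+\frac\delta2\Bigr)\frac{N^3}{q},
\]
the last step because $(1+\frac\delta2)(1-\delta)\le1-\frac\delta2$. Thus $\tau\ge1+\frac\delta2$, and since $\delta\le\frac12$,
\begin{equation}\label{eq:excess}
T-\frac{N^3}{q}=\Bigl(1-\frac1\tau\Bigr)T\ge\frac{\delta/2}{1+\delta/2}\,T\ge\frac\delta3\,T .
\end{equation}

Next let $Q=\#\{(x,x',y,y')\in E^4:\|x-x'\|=\|y-y'\|\ne0\}$. We cannot assume that the distances are equally popular, so we bound $Q$ by $T$. By Cauchy--Schwarz, $Q=\sum_{t\ne0}(\sum_x\nu_x(t))^2\le N\sum_x\sum_{t\ne0}\nu_x(t)^2$. The large $(x,t)$ contribute at most $2T$ to the double sum, by \eqref{eq:large}. The others contribute at most $\lambda q^{(d-2)/2}N^2=\lambda\varepsilon N^3/q\le T$. Hence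
\begin{equation}\label{eq:Q}
Q\le3NT=3\tau N^4/q .
\end{equation}
A large $\tau$ weakens \eqref{eq:Q}, but it strengthens the next step by more.

\subsection{A family of reflections}

For $H\in\mathcal{H}$ put $m(H)=\#\{y\in E\setminus H:R_Hy\in E\}\le N$. By Lemma~\ref{lem:bis}, $m(H)$ is the number of $(y,z)\in E^2$ with $\|y-z\|\ne0$ and bisector $H$. So $\sum_Hm(H)\le N^2$, and with $B=\sum_{H\in\mathcal{H}}m(H)^2$, Cauchy--Schwarz and Lemma~\ref{lem:var} give
\[
T\le\sum_{H\in\mathcal{H}}m(H)|E\cap H|\le\frac{N^3}{q}+\bigl(B\,q^{d-1}N\bigr)^{1/2}.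
\]
By \eqref{eq:excess} and $N^2K^2=q^{d+1}$,
\[
B\ge\frac{(\delta\tau/3)^2N^6q^{-2}}{q^{d-1}N}=\frac{\delta^2\tau^2}{9K^2}N^3 .
\]
The positive values of $m(H)$ fall into at most $L$ ranges $[2^i,2^{i+1})$ with $2^i\le N$, and one range contributes at least $B/L$ to $B$. For it put $m=2^i$, $\mathcal{R}=\{H\in\mathcal{H}:m\le m(H)<2m\}$ and $M=|\mathcal{R}|$. Then $4Mm^2\ge B/L$, that is,
\begin{equation}\label{eq:Mm2}
Mm^2\ge\tau^2\beta N^3\ge\beta N^3 .
\end{equation}
Together with $Mm\le\sum_Hm(H)\le N^2$ and $m\le N$ this gives $m\ge\beta N^3/(Mm)\geq\beta N$ and $Mm\ge\beta N^3/m\geq\beta N^2$, and so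
\begin{equation}\label{eq:sizes}
m\ge\beta N,\qquad Mm\ge\beta N^2,\qquad\beta N\le M\le N/\beta .
\end{equation}

\subsection{Good pairs of reflections}

Each reflection in $\mathcal{R}$ keeps only part of $E$ inside $E$, so a product of two is useful only on the points where both work. For $H_1,H_2\in\mathcal{R}$ let
\[
Z(H_1,H_2)=\{z\in E\setminus(H_1\cup H_2):R_{H_1}z,\,R_{H_2}z\in E\},
\]
and let $w(H_1,H_2)=|Z(H_1,H_2)|<2m$ be the \emph{weight} of the pair. With $\deg(z)=\#\{H\in\mathcal{R}:z\notin H,\ R_Hz\in E\}$ we have $\sum_{z\in E}\deg(z)=\sum_{\mathcal{R}}m(H)\ge Mm$, so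
\[
\sum_{\mathcal{R}^2}w=\sum_{z\in E}\deg(z)^2\ge\Omega:=\frac{(Mm)^2}{N}\ge\beta^2N^3 .
\]
To apply Lemma~\ref{lem:rot}(c) we need nondegenerate pairs and many pairs of points in different members of the pencil. Put $\theta=8\varepsilon\beta^{-1/2}\ge2/q$. We discard three kinds of pairs, each of total weight at most $\Omega/4$.

\emph{(i) Degenerate pairs.} For $z\in Z(H_1,H_2)$, the vectors $R_{H_2}z-z$ and $R_{H_1}z-z$ are nonzero multiples of $n_2$ and $n_1$. So $(R_{H_2}z,R_{H_1}z,z)$ is a triple counted in Lemma~\ref{lem:deg}, and it determines $H_1$ and $H_2$ by Lemma~\ref{lem:bis}. The total weight is at most $2N^3/q+\varepsilon N^3\le3\varepsilon N^3\le\frac14\beta^2N^3$ by \eqref{eq:small}.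

\emph{(ii) Nondegenerate pairs whose pencil contains a hyperplane $H_3$ with $|E\cap H_3|>\theta N$.} Such an $H_3$ has $|E\cap H_3|-N/q>\theta N/2$, so by Lemma~\ref{lem:var} there are at most $4q^{d-1}/(\theta^2N)$ of them. Each lies in the pencil of at most $qM+M\le2qM$ pairs: either $H_1\ne H_3$ and $H_2$ is one of the $q$ other points of the line $H_1H_3$, or $H_1=H_3$ and $H_2$ is arbitrary. The total weight is at most
\[
2m\cdot2qM\cdot\frac{4q^{d-1}}{\theta^2N}=\frac{16Mmq^d}{\theta^2N}\le\frac{\Omega}{4},
\]
since $\theta^2Mm\ge\theta^2\beta N^2=64\varepsilon^2N^2=64q^d$.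

\emph{(iii) Pairs with $w<2\theta N$.} The total weight is at most $2\theta NM^2\le\Omega/4$, since $8\theta=64\varepsilon\beta^{-1/2}\le\beta^2\le(m/N)^2$ by \eqref{eq:small} and \eqref{eq:sizes}.

The set $\mathcal{G}\subset\mathcal{R}^2$ of remaining pairs satisfies
\begin{equation}\label{eq:good}
\sum_{\mathcal{G}}w\ge\frac{(Mm)^2}{4N}.
\end{equation}

\subsection{Pencils are rich}

Let $(H_1,H_2)\in\mathcal{G}$, $g=R_{H_1}R_{H_2}$, $Z=Z(H_1,H_2)$ and $X=R_{H_2}Z$. Then $|X|=w$, $X\subset E$ and $gX=R_{H_1}Z\subset E$. As $Z$ avoids $H_2$, so does $X$, and $X$ lies off the axis. By Lemma~\ref{lem:rot}(b) and (ii), for each $x\in X$ at most $\theta N$ points $x'\in X$ make $gx-x$, $gx'-x'$ dependent; by (iii) these account for at most $\theta Nw\le\frac12w^2$ pairs. Also $w\ge2\theta N\ge16\varepsilon N=16q^{d/2}$ and $q\ge8$, so by Lemma~\ref{lem:iso} at most $(\frac18+\frac1{16})w^2\le\frac14w^2$ pairs in $X^2$ have $\|x-x'\|=0$. Hence at least $\frac14w^2$ pairs $(x,x')\in X^2$ have $\|x-x'\|\ne0$ and $gx-x$, $gx'-x'$ independent. For each of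 them we say that $(H_1,H_2)$ \emph{produces} the quadruple $(x,x',gx,gx')$, which is counted by $Q$.

Let $\ell(H_1,H_2)\ge2$ be the number of members of $\mathcal{R}$ in the pencil, that is, on the line $H_1H_2$ of $PG(d,q)$. By Lemma~\ref{lem:rot}(c), all pairs of $\mathcal{G}$ that produce a given quadruple have the same $g$. By Lemma~\ref{lem:rot}(a) they have the same pencil, hence the same $\ell$, and there are at most $\ell$ of them, because $H_1$ is one of $\ell$ hyperplanes and determines $H_2$. Count each production with weight $1/\ell$: every quadruple receives total weight at most $1$, so $\sum_{\mathcal{G}}w^2/(4\ell)\le Q$. By Cauchy--Schwarz, $(\sum_{\mathcal{G}}w)^2\le4Q\sum_{\mathcal{G}}\ell$. With \eqref{eq:good}, \eqref{eq:Q} and \eqref{eq:Mm2},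
\[
\sum_{\mathcal{G}}\ell\ge\frac{(Mm)^4}{64N^2Q}\ge qM^2\,\frac{(Mm^2)^2}{192\,\tau N^6}\ge qM^2\,\frac{\tau^3\beta^2}{192}\ge\gamma qM^2,\qquad\gamma:=\frac{\beta^2}{192}.
\]

\subsection{The size of the family}

Pairs in $\mathcal{G}$ consist of distinct points, so $\mathcal{R}\subset PG(d,q)$ satisfies the first hypothesis of Lemma~\ref{lem:rich}. Take $j=\frac d2+1$, an integer because $d$ is even; this is the second use of parity. By \eqref{eq:small} we have $\gamma\ge\gamma\beta=\beta^3/192\ge16\varepsilon$. So $\gamma q\ge16$ by \eqref{eq:small2}, and $\gamma M\ge\gamma\beta N\ge16\varepsilon N=16q^{j-1}$ by \eqref{eq:sizes}. Lemma~\ref{lem:rich} and \eqref{eq:sizes} give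
\[
\Bigl(\frac{\beta^2q}{1536}\Bigr)^{d/2+1}\le M\le\frac N\beta=\frac{q^{(d+1)/2}}{K\beta},
\]
that is, $q^{1/2}\le1536^{d/2+1}\beta^{-(d+3)}K^{-1}$. Inserting $\beta^{-1}=36LK^2/\delta^2$ yields \eqref{eq:goal} and completes the proof of Proposition~\ref{prop:main}. \hfill$\square$

\begin{remark}
For odd $d$ and $M\approx q^{(d+1)/2}$, the condition $16q^{j-1}\le\gamma M$ would allow only $j\le\frac{d+1}{2}$, and the conclusion $M\ge(\gamma q/8)^{(d+1)/2}$ would leave no power of $q$ to spare.
\end{remark}

\section{Proofs of the main theorems}\label{sec:final}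

\begin{proof}[Proof of Theorem~\ref{thm:pinned}]
Proposition~\ref{prop:main} requires $N\le q^{(d+1)/2}$ and few distances from every point. Both are arranged by passing to a subset of the exceptional points, which can only shrink the sets $\Delta_x$. Put $L_0=1+\frac{d+1}{2}\log_2q$ and define $K_0>0$ by
\[
1536^{\,d/2+1}(36L_0/\delta^2)^{d+3}K_0^{2d+5}=\tfrac12q^{1/2},
\]
so that $K_0=c_0\,q^{1/(4d+10)}L_0^{-(d+3)/(2d+5)}$ with $c_0=c_0(d,\delta)>0$. Since $K_0\to\infty$ as $q\to\infty$, the inequality $K_0<2$ implies $q\le q_0(d,\delta)$, and then the theorem holds with any $C\ge q_0^d$. Let $K_0\ge2$ and $N_0=\lceil q^{(d+1)/2}/K_0\rceil\le q^{(d+1)/2}$. Suppose that $E_b=\{x\in E:|\Delta_x(E)|<(1-\delta)q\}$ has at least $N_0$ points, and choose $E_1\subset E_b$ with $|E_1|=N_0$. For $x\in E_1$ we have $|\Delta_x(E_1)|\le|\Delta_x(E)|<(1-\delta)q$. The parameters of $E_1$ satisfy $1\le K\le K_0$ and $L\le L_0$, so \eqref{eq:goal} gives $q^{1/2}\le\frac12q^{1/2}$, a contradiction. Hence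
\[
|E_b|\le N_0-1<q^{(d+1)/2}/K_0=c_0^{-1}q^{s_d}L_0^{(d+3)/(2d+5)},
\]
and $L_0\le C'(d)\log q$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer} and Theorem~\ref{thm:class}]
Let $d\ge2$ be even, $s>s_d$ and $c>0$, and let $C$ be the constant of Theorem~\ref{thm:pinned} for $\delta=\frac12$. There is $q_1=q_1(c,d,s)$ such that $cq^s>Cq^{s_d}(\log q)^{(d+3)/(2d+5)}$ for $q\ge q_1$. Let $|E|\ge cq^s$. If $q\ge q_1$, some $x\in E$ is not exceptional, and $|\Delta(E)|\ge|\Delta_x(E)|\ge q/2$. If $q<q_1$, then $0\in\Delta(E)$ and $|\Delta(E)|\ge1\ge q/q_1$. So $s$ is admissible with $C(c)=\min(\frac12,\frac{1}{q_1})$. This proves Corollary~\ref{cor:answer} and $s_*(d)\le s_d$.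

Let $d\ge3$ be odd, $s>\frac{d+1}{2}$ and $c>0$. For large $q$ we have $cq^s>2q^{(d+1)/2}$, and the theorem of Iosevich and Rudnev gives $\Delta(E)=\mathbb{F}_q$; the finitely many remaining $q$ are treated as above. So $s_*(d)\le\frac{d+1}{2}$.

The lower bounds, and the statement about prime fields, are Proposition~\ref{prop:lower}, since $\lfloor\frac{d+1}{2}\rfloor$ is $\frac{d+1}{2}$ for odd $d$ and $\frac d2$ for even $d$.
\end{proof}

\begin{remark}
The proof of Theorem~\ref{thm:pinned} uses only that $x\cdot y$ is a nondegenerate symmetric bilinear form with $\|x\|=x\cdot x$. It therefore works verbatim for any nondegenerate quadratic form in place of $\|\cdot\|$. That $q$ is odd is used throughout: in (Q4), in Lemma~\ref{lem:iso}, and for midpoints and reflections. The bound $\delta\le\frac12$ serves only to fix numerical constants.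
\end{remark}

\begin{thebibliography}{9}

\bibitem{BIP}
P. Birklbauer, A. Iosevich and T. Pham, \emph{Distances from points to planes}, arXiv:1711.04010 (2017).

\bibitem{LN}
Lidl and Niederreiter, \emph{Finite Fields}.

\end{thebibliography}
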